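
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Moderate deviations for the capacity of the range\\ of random walk in dimension four, up to the scale $\log n$}


\begin{abstract}
Let $\mathcal S[1,n]$ be the range of simple random walk on $\mathbb Z^4$. Adhikari and Okada proved that, for $b_n\to\infty$ with $b_n=O(\log\log n)$, the probability that the capacity of $\mathcal S[1,n]$ falls below its mean by $\lambda n b_n/(\log n)^2$ is $\exp(-(1+o(1))I_4(\lambda)b_n)$, where $I_4(\lambda)$ is linear in $\lambda$ and given by the best constant of a generalized Gagliardo--Nirenberg inequality. They conjectured that the right condition is $b_n=o(\log n)$. We prove that the limit holds, with the same rate function, for every $b_n\to\infty$ with $b_n=o(\log n)$, that it fails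 for some $\lambda$ whenever $b_n\neq o(\log n)$, and we give a uniform version and bounds at the critical scale $b_n\asymp\log n$. The proof compares the capacity of a union of blocks with the sum of their capacities by two deterministic inequalities, and then uses large deviations of the occupation measure of the walk.
\end{abstract}

\section{The problem and the results}

\subsection{Capacity of the range}

Let $(\mathcal S_m)_{m\ge0}$ be simple random walk on $\mathbb Z^4$ started at the origin, with law $\mathbb P$, and let $\mathcal S[1,n]=\{\mathcal S_1,\dots,\mathcal S_n\}$. Let $P^x$ be the law of simple random walk started at $x\in\mathbb Z^4$. For a finite set $A\subset\mathbb Z^4$ let $\tau_A$ be the first positive hitting time of $A$, and let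
\[
\mathrm{Cap}(A)=\sum_{x\in A}P^x(\tau_A=\infty)
\]
be its (Newtonian) capacity. Write $p_t(x)=P^0(\mathcal S_t=x)$ and let $\mathsf g=\sum_{t\ge0}p_t$ be the Green function, so that $\mathsf g(x)\sim\frac2{\pi^2}|x|^{-2}$ as $|x|\to\infty$. Decomposing at the last visit to $A$ gives
\[
P^x(\text{the walk visits }A)=\sum_{y\in A}\mathsf g(x-y)P^y(\tau_A=\infty),
\]
so $\mathrm{Cap}(A)$ is the coefficient of $\frac2{\pi^2}|x|^{-2}$ in the probability that a walk from a distant point $x$ hits $A$. It measures the size of $A$ as a target. A single point has capacity $1/\mathsf g(0)$, and in general $\mathrm{Cap}(A)\le|A|$, with a loss when points of $A$ screen each other.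

For the range of a walk in dimension four the screening is logarithmic. For a typical time $u$ in the bulk one has $\sum_{t\le n}\mathsf g(\mathcal S_u-\mathcal S_t)\approx\frac8{\pi^2}\log n$. So if each time carries the charge $c_*/\log n$, where
\[
c_*=\frac{\pi^2}8,
\]
the resulting potential is about $1$ along the path. This suggests, and Lemma~\ref{lem:mean} proves, that
\[
u(n):=\mathbb E[\mathrm{Cap}(\mathcal S[1,n])]\sim c_*\frac n{\log n}.
\]
We ask how unlikely it is that the capacity is much smaller than its mean.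

To state the answer, let $G(x-y)=\frac1{2\pi^2}|x-y|^{-2}$ on $\mathbb R^4$, write $\|\cdot\|$ for the $L^2(\mathbb R^4)$ norm, and for $g\in H^1(\mathbb R^4)$ put
\[
T(g)=\int_{(\mathbb R^4)^2}g^2(x)\,G(x-y)\,g^2(y)\,dx\,dy .
\]
Let $\kappa=\tilde\kappa(4,2)$ be the smallest constant such that $T(g)^{1/4}\le\kappa\|g\|^{1/2}\|\nabla g\|^{1/2}$ for all non-zero $g\in H^1(\mathbb R^4)$; this is the best constant of a generalized Gagliardo--Nirenberg inequality. Hardy's inequality in $\mathbb R^4$,
\begin{equation}\label{hardy}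
\int\frac{g^2(y)}{|x-y|^2}\,dy\le\|\nabla g\|^2\qquad(x\in\mathbb R^4),
\end{equation}
shows that $\kappa^4\le\frac1{2\pi^2}<\infty$. Put
\[
I_4(\lambda)=\frac2{\pi^4}\,\kappa^{-4}\lambda,\qquad a_n=\frac{n\,b_n}{(\log n)^2}.
\]
Adhikari and Okada~\cite{AO} proved that if $b_n\to\infty$ and $b_n=O(\log\log n)$, then for every $\lambda>0$
\begin{equation}\label{star}
\lim_{n\to\infty}\frac1{b_n}\log\mathbb P\big(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\lambda a_n\big)=-I_4(\lambda).
\end{equation}
They write: ``We conjecture that the optimal order of $b_n$ is $o(\log n)$ assuming that it is the same as that of the volume of random walks in $d=2$.'' The positive half of the conjecture is true.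

\begin{theorem}\label{thm:main}
If $b_n\to\infty$ and $b_n=o(\log n)$, then \eqref{star} holds for every $\lambda>0$.
\end{theorem}

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[\textup{(a)}] \textup{(Exact range.)} Let $b_n\to\infty$. Then \eqref{star} holds for every $\lambda>0$ if and only if $b_n=o(\log n)$.
\item[\textup{(b)}] \textup{(Uniformity.)} If $\alpha_n\to\infty$ and $\epsilon_n\to0$, then uniformly over $\alpha_n\frac n{(\log n)^2}\le x\le\epsilon_n\frac n{\log n}$,
\[
\log\mathbb P\big(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-x\big)=-(1+o(1))\,I_4(1)\,\frac{x(\log n)^2}n .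
\]
\item[\textup{(c)}] \textup{(Critical scale.)} Let $p_n(\theta)=\mathbb P(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\theta n/\log n)$. For every $\theta>0$,
\[
\limsup_{n}\frac{\log p_n(\theta)}{\log n}\le-I_4(\theta);\qquad\text{moreover}\qquad
\liminf_{\theta\downarrow0}\,\liminf_{n}\frac{\log p_n(\theta)}{I_4(\theta)\log n}\ge-1 .
\]
If $\theta>\pi^2/8$, then $p_n(\theta)=0$ for all large $n$.
\end{enumerate}
\end{theorem}

\subsection{Where the rate function and the scale $\log n$ come from}\label{ss:heur}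

Cut $[1,n]$ into many blocks, with ranges $A_1,\dots,A_N$ and union $A$. The sum $\sum_i\mathrm{Cap}(A_i)$ of independent variables will be concentrated on a scale much smaller than $a_n$, so a deviation must come from
\[
D=\sum_i\mathrm{Cap}(A_i)-\mathrm{Cap}(A).
\]
To first order $D$ is the interaction energy of the charges $c_*/\log n$ per unit time:
\[
D\approx\Big(\frac{c_*}{\log n}\Big)^2\sum_{s,t}\frac2{\pi^2}|\mathcal S_s-\mathcal S_t|^{-2},
\]
where $s$ and $t$ belong to different blocks. This is large if the walk stays for time $n$ in a region of diameter $\rho\ll\sqrt n$, an event of probability about $e^{-cn/\rho^2}$. The probability is $e^{-cb_n}$ for $\rho=(n/b_n)^{1/2}$. With the occupation measure $L_n=\frac1n\sum_{t\le n}\delta_{\mathcal S_t/\rho}$ the energy becomes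
\begin{equation}\label{heurD}
D\approx\frac{\pi^2}{32}\,a_n\iint\frac{L_n(dx)L_n(dy)}{|x-y|^2},
\end{equation}
since $c_*^2\cdot\frac2{\pi^2}=\frac{\pi^2}{32}$. The walk has covariance $\frac t4\mathrm{Id}$ at time $t$, so the scaling limit has generator $\frac18\Delta$, and the probability that $L_n\approx\psi^2dx$ is about $\exp(-\frac{b_n}8\|\nabla\psi\|^2)$. As $|z|^{-2}=2\pi^2G(z)$, the condition $D\ge\lambda a_n$ reads $\frac{\pi^4}{16}T(\psi)\ge\lambda$, and $T(\psi)\le\kappa^4\|\nabla\psi\|^2$ gives the cost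
\[
\tfrac18\|\nabla\psi\|^2\ge\frac{16\lambda}{8\pi^4\kappa^4}=I_4(\lambda).
\]
The rate is linear in $\lambda$ because under $\psi\mapsto s^2\psi(s\,\cdot)$, which preserves $\|\psi\|$, both $T(\psi)$ and $\|\nabla\psi\|^2$ are multiplied by $s^2$.

When is the first-order approximation of $D$ legitimate? A walk started at a point of the confined path hits the rest of the path, away from its own neighborhood, with probability of order
\[
\frac n{\log n}\cdot\rho^{-2}=\frac{b_n}{\log n}.
\]
As long as this is small, the screening of one block by the others acts linearly. At $b_n\asymp\log n$ the upper bound $\sum_i\mathrm{Cap}(A_i)$ for $D$ is of the same order as $a_n$, so $D\ge\lambda a_n$ is impossible for large $\lambda$ and the approximation must fail. So $o(\log n)$ is the natural guess, and it is correct.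

\subsection{Plan and reduction}\label{ss:plan}

Section~\ref{sec:det} bounds $D$ from both sides by deterministic inequalities; the two-point set already shows the mechanism. Sections~\ref{sec:tools}--\ref{sec:blocks} collect estimates on the walk and reduce the problem to the law of $D$. Section~\ref{sec:upper} proves the upper bound. The difficulty there is that the kernel $|z|^{-2}$ is unbounded, so that the contribution of near pairs has to be shown to be small with probability $1-e^{-Mb_n}$ for every $M$. Section~\ref{sec:lower} proves the lower bound; it is the only place where $b_n=o(\log n)$ is used. Section~\ref{sec:comp} proves Theorem~\ref{thm:comp}.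

The known case enters only when $b_n=O(\log\log n)$. To prove Theorem~\ref{thm:main} it suffices that every subsequence has a further subsequence along which the limit holds. If $b_n\le C\log\log n$ along a further subsequence for some $C$, apply the theorem of~\cite{AO} to the sequence equal to $b_n$ there and to $\log\log n$ elsewhere. Otherwise $b_n/\log\log n\to\infty$ along the subsequence. Thus Theorem~\ref{thm:main} follows from the next two propositions, in which $n$ runs through an arbitrary infinite set of integers and all limits are taken along this set.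

\begin{proposition}\label{prop:U}
If $b_n/\log\log n\to\infty$ and $b_n=O(\log n)$, then for every $\lambda>0$
\[
\limsup\frac1{b_n}\log\mathbb P\big(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\lambda a_n\big)\le-I_4(\lambda).
\]
\end{proposition}

\begin{proposition}\label{prop:L}
If $b_n/\log\log n\to\infty$ and $b_n=o(\log n)$, then for every $\lambda>0$
\[
\liminf\frac1{b_n}\log\mathbb P\big(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\lambda a_n\big)\ge-I_4(\lambda).
\]
\end{proposition}

\section{The capacity of a union: two deterministic inequalities}\label{sec:det}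

For a finite set $A\subset\mathbb Z^4$ let
\[
e_A(x)=1_A(x)P^x(\tau_A=\infty),\qquad h_A(x)=P^x(\text{the walk visits }A\text{ at a time}\ge0).
\]
We identify functions and measures on $\mathbb Z^4$, write $\mathsf gf=\mathsf g*f$ and $\langle f,f'\rangle=\sum_xf(x)f'(x)$, and note that $\mathsf g$ is symmetric.

\begin{lemma}\label{lem:pot}
\begin{enumerate}
\item[\textup{(i)}] $\mathsf ge_A=h_A$. In particular $\mathsf ge_A\le1$, with equality on $A$, and $h_A\le\sum_{y\in A}\mathsf g(\cdot-y)$.
\item[\textup{(ii)}] Capacity is monotone, subadditive and translation invariant, and $\mathrm{Cap}(A)\le|A|$.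
\item[\textup{(iii)}] If $\nu\ge0$ is a finite measure supported in $A$, then $\mathrm{Cap}(A)\ge2\nu(A)-\langle\nu,\mathsf g\nu\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The walk is transient, so a walk that visits $A$ has a last visit. Summing over its time and position gives $h_A(x)=\sum_{t\ge0}\sum_{y\in A}p_t(y-x)e_A(y)=\mathsf ge_A(x)$. The last claim holds since $e_A\le1$.

(ii) If $A\subset B$, then $\mathsf ge_B=1$ on $A$, so $\mathrm{Cap}(A)=\langle e_A,\mathsf ge_B\rangle=\langle h_A,e_B\rangle\le\mathrm{Cap}(B)$. Subadditivity follows from $e_{A\cup B}\le e_A+e_B$. The rest is immediate.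

(iii) $\mathsf g$ is positive definite, because its Fourier transform is $1/(1-\varphi(\theta))>0$ with $\varphi(\theta)=\frac14\sum_{k=1}^4\cos\theta_k$. Since $\mathsf ge_A=1$ on $A$,
\[
0\le\langle\nu-e_A,\mathsf g(\nu-e_A)\rangle=\langle\nu,\mathsf g\nu\rangle-2\nu(A)+\mathrm{Cap}(A).\qedhere
\]
\end{proof}

The upper bound for $D$ below is the variational inequality (iii) with a sum of block measures as trial measure. The lower bound compares the equilibrium measure of the union, which is not known, with the sum $\sigma$ of the equilibrium measures of the blocks: the error in this comparison is again measured by $D$ and can be absorbed on the left.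

\begin{proposition}\label{prop:det}
Let $A_1,\dots,A_N$ be finite sets, $A=\bigcup_iA_i$, $e_i=e_{A_i}$, $h_i=\mathsf ge_i$, $\sigma=\sum_ie_i$ and $D=\sum_i\mathrm{Cap}(A_i)-\mathrm{Cap}(A)$.
\begin{enumerate}
\item[\textup{(i)}] If $0\le\nu_i\le e_i$ for all $i$, then
\[
D\le\sum_{i\ne j}\langle\nu_i,\mathsf g\nu_j\rangle+2\sum_i\big(\mathrm{Cap}(A_i)-\nu_i(A_i)\big).
\]
\item[\textup{(ii)}] $\sum_ih_i-1\ge0$ on $A$. If $0\le F_0\le\sum_ih_i-1$ on $A$ and $F_0\le\beta$ on $A$ for a constant $\beta\ge0$, then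
\[
D\ge\frac{\langle\sigma,F_0\rangle}{1+\beta}.
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Apply Lemma~\ref{lem:pot}(iii) to $A$ and $\nu=\sum_i\nu_i$. Since $\langle\nu_i,\mathsf g\nu_i\rangle\le\langle e_i,\mathsf ge_i\rangle=\mathrm{Cap}(A_i)$,
\[
\mathrm{Cap}(A)\ge2\sum_i\nu_i(A_i)-\sum_i\mathrm{Cap}(A_i)-\sum_{i\ne j}\langle\nu_i,\mathsf g\nu_j\rangle .
\]
Subtract this from $\sum_i\mathrm{Cap}(A_i)$.

(ii) Put $e=e_A$ and $F=\sum_ih_i-1$. If $x\in A_i$ then $h_i(x)=1$, so $F\ge0$ on $A$. As $\mathsf ge=1$ on $A$ and $\sigma$ lives on $A$,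
\[
\sum_i\mathrm{Cap}(A_i)=\langle\sigma,\mathsf ge\rangle=\langle e,\mathsf g\sigma\rangle=\Big\langle e,\sum_ih_i\Big\rangle,\qquad\text{hence}\qquad D=\langle e,F\rangle .
\]
If $x\in A_i$, then $e(x)\le e_i(x)\le\sigma(x)$ because avoiding $A$ implies avoiding $A_i$. So $\sigma-e\ge0$, and its total mass is $D$. Therefore
\[
D=\langle e,F\rangle\ge\langle e,F_0\rangle=\langle\sigma,F_0\rangle-\langle\sigma-e,F_0\rangle\ge\langle\sigma,F_0\rangle-\beta D .\qedhere
\]
\end{proof}

\begin{example}[Two sets]\label{ex:two}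
Let $A_1,A_2$ be disjoint, with $h_2\le\beta$ on $A_1$ and $h_1\le\beta$ on $A_2$. Then $h_1+h_2-1$ equals $h_2$ on $A_1$ and $h_1$ on $A_2$. With $F_0=h_1+h_2-1$ and $\nu_i=e_i$, Proposition~\ref{prop:det} gives
\[
\frac{2\langle e_1,\mathsf ge_2\rangle}{1+\beta}\le D\le2\langle e_1,\mathsf ge_2\rangle .
\]
For two points, $A_1=\{0\}$ and $A_2=\{x\}$ with $x\ne0$, everything is explicit. We have $e_1(0)=e_2(x)=1/\mathsf g(0)$ and $\beta=\mathsf g(x)/\mathsf g(0)$. By symmetry the equilibrium measure of $\{0,x\}$ has equal masses $1/(\mathsf g(0)+\mathsf g(x))$. So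
\[
D=\frac2{\mathsf g(0)}-\frac2{\mathsf g(0)+\mathsf g(x)}=\frac{2\mathsf g(x)}{\mathsf g(0)(\mathsf g(0)+\mathsf g(x))}=\frac{2\langle e_1,\mathsf ge_2\rangle}{1+\beta},
\]
and the lower bound is an equality. The factor $1+\beta$ is thus a genuine effect: for two points, $D$ is the interaction energy to first order precisely when the mutual hitting probability $\beta$ is small. For the confined walk $\beta$ will be of order $b_n/\log n$.
\end{example}

\section{Random walk estimates}\label{sec:tools}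

\subsection{Conventions}

Until the end of Section~\ref{sec:lower}, $b=b_n$ is defined for $n$ in an infinite set and satisfies
\[
b/\log\log n\to\infty,\qquad b=O(\log n).
\]
The results of Section~\ref{sec:mean} do not involve $b$ and hold for all large times. $C,c$ are positive universal constants that may change from line to line. Statements hold for $n$ large, where ``large'' may depend on the sequence $(b_n)$ and on the parameters fixed in the statement or proof (such as $\varepsilon,\delta,\eta,M$). An event is \emph{negligible} if for every $M$ its probability is at most $e^{-Mb}$ for $n$ large. As $b=O(\log n)$, probability $\le e^{-c(\log n)^2}$ is negligible. ``Off a negligible event'' means on its complement. Let $\mathcal F_t$ be the $\sigma$-field generated by $\mathcal S_0,\dots,\mathcal S_t$. Set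
\[
N=\lfloor(\log n)^6\rfloor,\quad m=\lfloor n/N\rfloor,\quad\rho=(n/b)^{1/2},\quad X_i=\mathcal S_{im},\quad I_i=((i-1)m,im],\quad A_i=\{\mathcal S_t:t\in I_i\}
\]
for $1\le i\le N$; the notation $X_i=\mathcal S_{im}$ is used for all $i\ge0$. Thus $0\le n-Nm<N$, $\log m\sim\log n$ and $\rho^2/m\ge N/b$, which is much larger than $b$. The number of blocks is a power of $\log n$. The power $6$ makes every single block harmless, while $\log N=O(\log\log n)=o(b)$.

\subsection{Kernels}

We use the standard facts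
\[
\mathsf g(x)\le C(1+|x|)^{-2},\quad p_t\le Ct^{-2}\ (t\ge1),\quad\sum_{t\ge k}p_t(0)\sim\frac4{\pi^2k},\quad P^0\big(\max_{t\le s}|\mathcal S_t|\ge a\big)\le Ce^{-ca^2/s}.
\]
The third follows from $p_t(0)\sim8/(\pi^2t^2)$ for even $t$, and the last is Azuma's inequality with the maximal inequality. Moreover
\begin{equation}\label{gauss}
p_t(x)\le Ct^{-2}e^{-c_1|x|^2/t}\qquad(t\ge1).
\end{equation}
For $t=1$ this is clear. For $t\ge2$ write $p_t(x)=\sum_yp_{t_1}(y)p_{t_2}(x-y)$ with $t_1=\lfloor t/2\rfloor$, $t_2=t-t_1$. Either $|y|\ge|x|/2$ or $|x-y|\ge|x|/2$, so $p_t(x)\le\sup p_{t_2}\,P^0(|\mathcal S_{t_1}|\ge\frac{|x|}2)+\sup p_{t_1}\,P^0(|\mathcal S_{t_2}|\ge\frac{|x|}2)$.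

For $c'>0$ let $\gamma_t^{(c')}(z)=t^{-2}e^{-c'|z|^2/t}$, which decreases in $c'$. Put $c_0=c_1/2$, $\gamma_t=\gamma_t^{(c_0)}$, and
\[
q=\sum_{t=1}^m\gamma_t,\qquad U(z)=\frac m{m+|z|^2}\in(0,1].
\]
The kernel $q$ will dominate the expected occupation of one block, and $U$ is the shape of the interaction between two blocks.

\begin{lemma}\label{lem:ker}
We have $\sum_zq(z)\le Cm$,
\begin{equation}\label{ker1}
q*\mathsf g*q\le Cm\,U,\qquad\mathsf g*q\le C\log n,
\end{equation}
and, with suprema over $x,y\in\mathbb Z^4$ and with $X_k=\mathcal S_{km}$ under $P^y$,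
\begin{equation}\label{ker2}
\sup_{x,y}E^y(\mathsf g*q)(X_k-x)\le\frac Ck\ (k\ge1),\qquad\sup_{x,y}E^yU(X_k-x)\le\frac C{1+k}\ (k\ge0).
\end{equation}
\end{lemma}

\begin{proof}
Since $\frac{|y|^2}t+\frac{|z-y|^2}s\ge\frac{|z|^2}{t+s}$, we may use half of the exponent for this bound and the other half for the summation over the variable attached to the shorter time:
\begin{equation}\label{conv}
\gamma^{(c')}_t*\gamma^{(c')}_s(z)\le Ct^{-2}s^{-2}\min(t,s)^2\,e^{-c'|z|^2/(2(t+s))}\le C\gamma^{(c'/2)}_{t+s}(z)\qquad(t,s\ge1),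
\end{equation}
with $C$ depending on $c'$. We apply this at most twice, with $c'=c_0$ and $c'=c_0/2$. Also
\begin{equation}\label{tail}
\sum_{v\ge w}\gamma^{(c')}_v(z)\le C\min\big(w^{-1},|z|^{-2}\big)\qquad(w\ge1),
\end{equation}
where $|z|^{-2}=\infty$ for $z=0$. For the second bound, terms with $v\ge|z|^2$ sum to at most $C|z|^{-2}$, and each of the at most $|z|^2$ other terms is at most $|z|^{-4}\sup_{x\ge0}x^2e^{-c'x}$. Finally $\sum_z\gamma_t(z)\le C$, which gives $\sum_zq(z)\le Cm$, and $\mathsf g=\delta_0+\sum_{t\ge1}p_t\le C\sum_{u\ge1}\gamma_u$.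

By \eqref{conv} and \eqref{tail}, $q*\mathsf g*q(z)\le C\sum_{t,s\le m}\sum_{u\ge1}\gamma^{(c_0/4)}_{t+s+u}(z)\le C\sum_{t,s\le m}\min(\frac1{t+s},\frac1{|z|^2})$. This is at most $C\min(m,m^2/|z|^2)\le CmU(z)$. In the same way $\mathsf g*q\le C\sum_{t\le m}\frac1t\le C\log n$. Next, $E^y(\mathsf g*q)(X_k-x)=(p_{km}*\mathsf g*q)(y-x)\le C\sum_{t\le m}\sum_{v\ge km+t}\gamma_v^{(c_0/4)}(y-x)\le Cm/(km)$. For the last bound let $k\ge1$ (for $k=0$ use $U\le1$). Where $|X_k-x|^2>km$ we have $U\le1/k$. Where $|X_k-x|^2\le km$ use $p_{km}\le C(km)^{-2}$ and $\sum_{|w|^2\le km}\frac m{m+|w|^2}\le Cm\cdot km$.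
\end{proof}

\subsection{Two exponential inequalities}

\begin{lemma}[Khasminskii]\label{lem:kh}
If $(Y_j)$ is a time-homogeneous Markov chain, $f\ge0$, $\alpha>0$ and $\sup_yE^y\sum_{j=0}^Jf(Y_j)\le\alpha$, then $\sup_yE^y\exp\big(\frac1{2\alpha}\sum_{j=0}^Jf(Y_j)\big)\le2$.
\end{lemma}

\begin{proof}
$(\sum_jf(Y_j))^p\le p!\sum_{j_1\le\dots\le j_p}\prod_if(Y_{j_i})$. Taking expectations, and summing successively over $j_p,j_{p-1},\dots$ with the Markov property, gives $E^y(\sum_jf(Y_j))^p\le p!\,\alpha^p$. Now expand the exponential.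
\end{proof}

The next inequality lets us replace a sum by twice its compensator. The factor $2$ is harmless wherever only an order of magnitude is needed.

\begin{lemma}[Linearization]\label{lem:lin}
Let $(\mathcal G_k)_{0\le k\le K}$ be a filtration, let $Z_k\ge0$ be $\mathcal G_k$-measurable for $1\le k\le K$, and let $\zeta>0$. Then for $s>0$,
\[
P\Big(\sum_{k=1}^KZ_k>2\sum_{k=1}^KE[Z_k|\mathcal G_{k-1}]+s,\ \max_kZ_k\le\zeta\Big)\le e^{-s/\zeta}.
\]
\end{lemma}

\begin{proof}
Let $Z_k'=\min(Z_k,\zeta)$. As $e^x\le1+2x$ on $[0,1]$, $E[e^{Z_k'/\zeta}|\mathcal G_{k-1}]\le\exp(\frac2\zeta E[Z_k'|\mathcal G_{k-1}])$. Hence $E\exp\big(\frac1\zeta\sum_k(Z_k'-2E[Z_k'|\mathcal G_{k-1}])\big)\le1$, and Markov's inequality gives the claim, since $Z_k=Z_k'$ on the event in question and $E[Z'_k|\mathcal G_{k-1}]\le E[Z_k|\mathcal G_{k-1}]$.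
\end{proof}

\section{One walk: mean, concentration, and non-intersection}\label{sec:mean}

We first show that a walk almost always sees its own past with the potential predicted by the mean.

\begin{lemma}\label{lem:pot1}
Let $Y_k=\sum_{t=1}^k\mathsf g(\mathcal S_t)$. For each $\varepsilon\in(0,1)$ there is $c(\varepsilon)>0$ with $\mathbb P\big(Y_k\le(1-\varepsilon)\frac4{\pi^2}\log k\big)\le k^{-c(\varepsilon)}$ for $k$ large.
\end{lemma}

\begin{proof}
We cut the path at its exit times from balls of radii $\ell^j$ and show that each scale contributes about $\frac8{\pi^2}\log\ell$ on average.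

\emph{A test function.} Let $f(x)=\frac12\log(1+|x|^2)$ and $\mathcal Lf(x)=E^xf(\mathcal S_1)-f(x)$. In $\mathbb R^4$, $\Delta f=\frac{4+2|x|^2}{(1+|x|^2)^2}$ and $|D^4f(x)|\le C(1+|x|)^{-4}$. By Taylor's formula (the odd orders cancel) $\mathcal Lf(x)=\frac18\Delta f(x)+O((1+|x|)^{-4})$. Hence
\begin{equation}\label{Lf}
|\mathcal Lf(x)|\le C(1+|x|)^{-2},\qquad\mathcal Lf(x)\sim\tfrac14|x|^{-2},\qquad\mathsf g(x)\sim\tfrac8{\pi^2}\mathcal Lf(x)\qquad(|x|\to\infty).
\end{equation}

\emph{Scales.} Let $\ell\ge3$, to be chosen large depending on $\varepsilon$, and let $\sigma_j=\inf\{t:|\mathcal S_t|\ge\ell^j\}$. Since $|\mathcal S_t|^2-t$ is a martingale, the exit time $\sigma$ from a ball of radius $R\ge1$ around the origin has mean at most $(R+1)^2$ from any starting point in the ball. So it exceeds $2(R+1)^2$ with probability at most $\frac12$, and by iteration $P(\sigma>s)\le Ce^{-cs/R^2}$ and $E\sigma^2\le CR^4$. For $j\ge1$ put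
\[
\Psi_j=\sum_{\sigma_j\le t<\sigma_{j+1}}\mathsf g(\mathcal S_t)1\{|\mathcal S_t|\ge\ell^{j-1}\}.
\]
As $\Psi_j\le C\ell^{-2(j-1)}(\sigma_{j+1}-\sigma_j)$, we have $E[\Psi_j^2|\mathcal F_{\sigma_j}]\le C_\ell$; this is the reason for the truncation. For the conditional mean, use that $f(\mathcal S_t)-\sum_{s<t}\mathcal Lf(\mathcal S_s)$ is a martingale, $\mathcal Lf$ is bounded and $\sigma_{j+1}$ is integrable. As $|\mathcal S_{\sigma_{j+1}}|\ge\ell^{j+1}$ and $|\mathcal S_{\sigma_j}|\le\ell^j+1$,
\[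
E\Big[\sum_{\sigma_j\le t<\sigma_{j+1}}\mathcal Lf(\mathcal S_t)\Big|\mathcal F_{\sigma_j}\Big]=E[f(\mathcal S_{\sigma_{j+1}})|\mathcal F_{\sigma_j}]-f(\mathcal S_{\sigma_j})\ge(j+1)\log\ell-\log(\ell^j+2)\ge\log\ell-2\ell^{-j}.
\]
Since $|\mathcal S_{\sigma_j}|\ge\ell^j$, the times with $|\mathcal S_t|<\ell^{j-1}$ contribute to the left side at most
\[
\sum_{|y|<\ell^{j-1}}\mathsf g(y-\mathcal S_{\sigma_j})\,|\mathcal Lf(y)|\le C\ell^{-2j}\sum_{|y|<\ell^{j-1}}(1+|y|)^{-2}\le C\ell^{-2}
\]
in absolute value. By \eqref{Lf}, there is $j_0=j_0(\ell,\varepsilon)\ge1$ such that for $j\ge j_0$ we have $\mathsf g\ge(1-\frac\varepsilon8)\frac8{\pi^2}\mathcal Lf$ on $|x|\ge\ell^{j-1}$. So for $\ell$ large and $j\ge j_0$,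
\[
E[\Psi_j|\mathcal F_{\sigma_j}]\ge\big(1-\tfrac\varepsilon8\big)\tfrac8{\pi^2}\big(\log\ell-2\ell^{-j}-C\ell^{-2}\big)\ge\big(1-\tfrac\varepsilon4\big)\tfrac8{\pi^2}\log\ell=:\mu .
\]

\emph{Conclusion.} Fix such an $\ell$ and let $J=\lfloor(1-\frac\varepsilon4)\frac{\log k}{2\log\ell}\rfloor$. Then $\ell^{2J}\le k^{1-\varepsilon/4}$, so $P(\sigma_J>k)\le Ce^{-ck^{\varepsilon/4}}$. If $\sigma_J\le k$, then $Y_k\ge\sum_{j_0\le j<J}\Psi_j$. From $e^{-x}\le1-x+\frac{x^2}2$ for $x\ge0$ we get $E[e^{-\theta\Psi_j}|\mathcal F_{\sigma_j}]\le e^{-\theta\mu+C_\ell\theta^2/2}$ for $\theta>0$. As $\Psi_j$ is $\mathcal F_{\sigma_{j+1}}$-measurable,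
\[
P\Big(\sum_{j_0\le j<J}\Psi_j\le(1-\tfrac\varepsilon4)\mu(J-j_0)\Big)\le\exp\Big((J-j_0)\big(-\tfrac\varepsilon4\theta\mu+\tfrac12C_\ell\theta^2\big)\Big).
\]
For a small fixed $\theta$ this is at most a negative power of $k$. Finally $(1-\frac\varepsilon4)\mu(J-j_0)\ge(1-\frac\varepsilon4)^3\frac4{\pi^2}\log k-O(1)\ge(1-\varepsilon)\frac4{\pi^2}\log k$ for $k$ large.
\end{proof}

\begin{lemma}\label{lem:mean}
$u(n)\sim c_*n/\log n$. (Compare~\cite{ASS}.)
\end{lemma}

\begin{proof}
\emph{Lower bound.} Use Lemma~\ref{lem:pot}(iii) with $\nu=\frac{c_*}{\log n}\sum_{t\le n}\delta_{\mathcal S_t}$. Since $\mathbb E\,\mathsf g(\mathcal S_k)=\sum_{t\ge k}p_t(0)\sim\frac4{\pi^2k}$, we have $\mathbb E\sum_{s,t\le n}\mathsf g(\mathcal S_s-\mathcal S_t)\le(\frac8{\pi^2}+o(1))n\log n$. So $u(n)\ge(2c_*-\frac8{\pi^2}c_*^2-o(1))\frac n{\log n}=(c_*-o(1))\frac n{\log n}$.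

\emph{Upper bound.} Let $A=\mathcal S[1,n]$, $\Gamma(x)=\sum_{t\le n}\mathsf g(x-\mathcal S_t)$ and $\jmath_u=1\{\mathcal S_u\notin\mathcal S[u+1,n]\}e_A(\mathcal S_u)\in[0,1]$. Each point of $A$ has exactly one last visit, so $\sum_u\jmath_u=\mathrm{Cap}(A)$ and, since $\mathsf ge_A=1$ on $A$,
\[
n=\sum_{t\le n}\mathsf ge_A(\mathcal S_t)=\langle e_A,\Gamma\rangle=\sum_u\jmath_u\Gamma(\mathcal S_u).
\]
Hence for $\varepsilon\in(0,1)$
\[
n\ge(1-\varepsilon)^2\frac{\log n}{c_*}\Big(\mathrm{Cap}(A)-\#\big\{u:\Gamma(\mathcal S_u)<(1-\varepsilon)^2\tfrac{\log n}{c_*}\big\}\Big).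
\]
Let $k=\lfloor n^{1-\varepsilon/2}\rfloor$, so $\log k\ge(1-\varepsilon)\log n$ for $n$ large. For $k<u\le n-k$, the contributions of the times in $[u-k,u-1]$ and $[u+1,u+k]$ to $\Gamma(\mathcal S_u)$ are independent copies of $Y_k$. If both exceed $(1-\varepsilon)\frac4{\pi^2}\log k$, then $\Gamma(\mathcal S_u)\ge(1-\varepsilon)\frac8{\pi^2}\log k\ge(1-\varepsilon)^2\frac{\log n}{c_*}$. By Lemma~\ref{lem:pot1},
\[
u(n)\le\frac{c_*n}{(1-\varepsilon)^2\log n}+2k+2n\,k^{-c(\varepsilon)} .
\]
The last two terms are $o(n/\log n)$. Let $\varepsilon\to0$.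
\end{proof}

\begin{lemma}\label{lem:conc}
For each $\varepsilon>0$: \textup{(a)} $\mathbb P\big(\mathrm{Cap}(\mathcal S[1,m])\ge(1+\varepsilon)c_*\frac m{\log m}\big)\le e^{-(\log m)^2}$ for $m$ large; \textup{(b)} $\mathbb P\big(\mathrm{Cap}(\mathcal S[1,m])\le(1-\varepsilon)c_*\frac m{\log m}\big)\to0$ as $m\to\infty$.
\end{lemma}

\begin{proof}
(a) Cut $[1,m]$ into at most $K=\lfloor(\log m)^5\rfloor$ pieces of length at most $\lceil m/K\rceil$. By subadditivity $\mathrm{Cap}(\mathcal S[1,m])$ is at most the sum of the capacities of the pieces. These are independent and lie in $[0,\lceil m/K\rceil]$, and by monotonicity and Lemma~\ref{lem:mean} the sum of their means is at most $Ku(\lceil m/K\rceil)\le(1+o(1))c_*m/\log m$. Hoeffding's inequality gives the bound $\exp(-c\varepsilon^2K/(\log m)^2)\le\exp(-c\varepsilon^2(\log m)^3)$.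

(b) Let $X=\frac{\log m}{c_*m}\mathrm{Cap}(\mathcal S[1,m])\le\frac{\log m}{c_*}$ and $\eta>0$. By (a), $\mathbb E(X-1-\eta)^+\to0$. As $\mathbb EX\to1$, it follows that $\mathbb E(1+\eta-X)^+\to\eta$, so $\limsup\mathbb P(X\le1-\varepsilon)\le\eta/\varepsilon$. Let $\eta\to0$.
\end{proof}

\begin{lemma}\label{lem:noni}
Let $\mathcal S^1,\mathcal S^2,\mathcal S^3$ be independent walks from $0$, and let
\[
J(k)=\big\{0\notin\mathcal S^2[1,k],\ \mathcal S^3[1,\infty)\cap(\mathcal S^1[0,k]\cup\mathcal S^2[0,k])=\emptyset\big\}.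
\]
Then $P(J(k))\le C/\log k$ for $k\ge2$.
\end{lemma}

\begin{proof}
By translation invariance, and decomposing at last visits, $u(k+1)=\mathbb E\,\mathrm{Cap}(\mathcal S[0,k])$ is the sum over $0\le v\le k$ of the probability that $\mathcal S_v\notin\mathcal S[v+1,k]$ and an independent walk from $\mathcal S_v$ avoids $\mathcal S[0,k]$ at all positive times. Seen from $\mathcal S_v$, the reversed past and the future are independent walks of lengths $v,k-v\le k$. So each term is at least $P(J(k))$, and $u(k+1)\ge(k+1)P(J(k))$. Apply Lemma~\ref{lem:mean}.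
\end{proof}

\section{Blocks: reduction to the defect $D$}\label{sec:blocks}

From now on $A=\bigcup_{i\le N}A_i$, $e_i=e_{A_i}$, $h_i=h_{A_i}$, $\sigma=\sum_ie_i$ and $D=\sum_i\mathrm{Cap}(A_i)-\mathrm{Cap}(A)$. Let $r=\lfloor m^{1/2}\rfloor$. Let $\nu_i$ be the restriction of $e_i$ to those points of $A_i$ that are not visited during the first $r$ or the last $r$ times of $I_i$. Then $\nu_i\le e_i$ and $\nu_i(A_i)\ge\mathrm{Cap}(A_i)-2r$. Removing the ends leaves room for a two-sided window around each remaining visit, which makes Lemma~\ref{lem:noni} applicable. With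
\[
\mathcal E=\sum_{i\ne j}\langle\nu_i,\mathsf g\nu_j\rangle,
\]
Proposition~\ref{prop:det}(i) gives
\begin{equation}\label{DE}
D\le\mathcal E+4rN .
\end{equation}

Let $\mathcal H_i$ be the $\sigma$-field generated by the increments $\mathcal S_t-\mathcal S_{im}$, $t\ge im$; it decreases in $i$. The next lemma says that, on average and up to a constant, $\nu_i$ is dominated by $1/\log n$ times the bound $q$ on the expected occupation of block $i$, whether we look at the block from its beginning or from its end.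

\begin{lemma}\label{lem:dens}
\textup{(i)} If $f\ge0$ is an $\mathcal F_{(i-1)m}$-measurable random function, then
\[
\mathbb E[\nu_i(f)|\mathcal F_{(i-1)m}]\le\frac C{\log n}\sum_yq(y-X_{i-1})f(y).
\]
\textup{(ii)} If $f(y)=\tilde f(y-X_i)$ with $\tilde f\ge0$ an $\mathcal H_i$-measurable random function, then
\[
\mathbb E[\nu_i(f)|\mathcal H_i]\le\frac C{\log n}\sum_yq(y-X_i)f(y).
\]
\end{lemma}

\begin{proof}
(i) We may take $i=1$, start at $x$, and let $f$ be deterministic. Let $k=\lfloor m^{1/4}\rfloor$. A point $y$ in the support of $\nu_1$ has its last visit in the block at some $t\in[r+1,m-r]$. Then $[t-k,t+k]\subset[1,m]$, and $e_1(y)$ is at most the probability that a walk from $y$ avoids $\mathcal S[t-k,t+k]$ at positive times. Reversing the path on $[t-k,t]$ and writing $z=\mathcal S_{t-k}$,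
\[
E^x\nu_1(f)\le\sum_{t=r+1}^{m-r}\ \sum_{y,z}f(y)\,p_{t-k}(z-x)\,P\big(\mathcal S^1_k=z-y,\ J(k)\big),
\]
with $\mathcal S^1$ the reversed past, $\mathcal S^2$ the future and $\mathcal S^3$ the escaping walk, all seen from $y$. Here $t-k\ge t/2$, $|z-y|\le k$ and $k^2\le m^{1/2}\le t$. From $|y-x|^2\le2|z-x|^2+2k^2$ and \eqref{gauss},
\[
p_{t-k}(z-x)\le Ct^{-2}e^{-c_1|z-x|^2/t}\le Ct^{-2}e^{-c_1|y-x|^2/(2t)}e^{c_1k^2/t}\le C\gamma_t(y-x).
\]
Now the sum over $z$ gives $P(J(k))\le C/\log k\le C/\log n$, and the sum over $t$ gives $q$.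

(ii) $(\mathcal S_{im-s}-\mathcal S_{im})_{0\le s\le m}$ is a simple random walk independent of $\mathcal H_i$, and block $i$ consists of its times $0\le s\le m-1$, shifted by $X_i$. The measure $\nu_i$ is carried by points visited only at times $s\in[r,m-r-1]$. For such $s$ the window $[s-k,s+k]$ lies in $[0,m-1]$, $s-k\ge s/2$ and $k^2\le2s$. So the argument of (i), with the last visit of the reversed walk, applies.
\end{proof}

\begin{lemma}\label{lem:red}
\textup{(i)} $Nu(m)-C\frac{n\log\log n}{(\log n)^2}\le u(n)\le Nu(m)+N$.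

\textup{(ii)} For each $\varepsilon>0$, off a negligible event, $\big|\mathrm{Cap}(\mathcal S[1,n])-u(n)+D\big|\le\varepsilon a_n$.
\end{lemma}

\begin{proof}
(i) The right inequality is subadditivity. For the left one, let $i<j$. Apply Lemma~\ref{lem:dens}(i) to $\nu_j$ with $f=\mathsf g\nu_i$, then Lemma~\ref{lem:dens}(ii) to $\nu_i$ with $f=(\mathsf g*q)(\cdot-X_{j-1})$; this is allowed since $X_{j-1}-X_i$ is $\mathcal H_i$-measurable. With \eqref{ker1} and \eqref{ker2},
\[
\mathbb E\langle\nu_i,\mathsf g\nu_j\rangle\le\frac C{\log n}\mathbb E\sum_x\nu_i(x)(\mathsf g*q)(x-X_{j-1})\le\frac C{(\log n)^2}\mathbb E(q*\mathsf g*q)(X_i-X_{j-1})\le\frac C{(\log n)^2}\cdot\frac m{j-i}.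
\]
So $\mathbb E\mathcal E\le C\frac{mN\log N}{(\log n)^2}\le C\frac{n\log\log n}{(\log n)^2}$, and by \eqref{DE} $u(n)\ge\mathbb E\,\mathrm{Cap}(A)=Nu(m)-\mathbb ED\ge Nu(m)-\mathbb E\mathcal E-4rN$, where $rN\le(nN)^{1/2}$ is of smaller order.

(ii) We have $0\le\mathrm{Cap}(\mathcal S[1,n])-\mathrm{Cap}(A)\le N=o(a_n)$ and $\mathrm{Cap}(A)=\sum_i\mathrm{Cap}(A_i)-D$. By (i) and $b/\log\log n\to\infty$, $|Nu(m)-u(n)|=o(a_n)$. The $\mathrm{Cap}(A_i)\in[0,m]$ are i.i.d.\ with mean $u(m)$, so by Hoeffding's inequality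
\[
\mathbb P\Big(\Big|\sum_i\mathrm{Cap}(A_i)-Nu(m)\Big|\ge\frac\varepsilon2a_n\Big)\le2\exp\Big(-\frac{\varepsilon^2a_n^2}{2Nm^2}\Big)\le2\exp\Big(-\frac{\varepsilon^2b^2N}{2(\log n)^4}\Big),
\]
which is negligible because $N/(\log n)^4\to\infty$.
\end{proof}

Consequently, for every $\lambda,\varepsilon>0$,
\begin{equation}\label{red}
\mathbb P(D\ge(\lambda+\varepsilon)a_n)-\text{negl.}\le\mathbb P\big(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\lambda a_n\big)\le\mathbb P(D\ge(\lambda-\varepsilon)a_n)+\text{negl.},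
\end{equation}
where ``negl.''\ stands for the probability of a negligible event. This is the first place where $b\gg\log\log n$ matters: the error in the splitting of the mean is of order at most $n\log\log n/(\log n)^2$, and it must be $o(a_n)$.

By Lemma~\ref{lem:conc}(a) and a union bound over $i\le N$, for each $\varepsilon>0$,
\begin{equation}\label{capmax}
\max_{i\le N}\mathrm{Cap}(A_i)\le(1+\varepsilon)c_*\frac m{\log m}\qquad\text{off a negligible event.}
\end{equation}

\section{The upper bound}\label{sec:upper}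

For $\delta>0$ let $\mathsf g_1=\mathsf g\,1\{|x|\le\delta\rho\}$, $\mathsf g_2=\mathsf g-\mathsf g_1$, and $\mathcal E^{(k)}=\sum_{i\ne j}\langle\nu_i,\mathsf g_k\nu_j\rangle$, so $\mathcal E=\mathcal E^{(1)}+\mathcal E^{(2)}$. In the far part the kernel is bounded on scale $\rho$, and the occupation measure controls it. The near part has to be discarded.

\subsection{Near pairs do not contribute}

\begin{proposition}\label{prop:near}
For all $\varepsilon,M>0$ there is $\delta>0$ such that $\mathbb P(\mathcal E^{(1)}\ge\varepsilon a_n)\le e^{-Mb}$ for $n$ large.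
\end{proposition}

Here only the order of magnitude matters, so constant factors may be lost. We use this freedom to replace the complicated measures $\nu_i$ by bounds for their conditional means, once looking forward in time and once backward. What remains is a functional $Y$ of the skeleton $X_1,\dots,X_{N-1}$. The proof shows $\mathcal E^{(1)}\le C\varepsilon a_n$ with a universal $C$; it then remains to rename $\varepsilon$.

\medskip\noindent\textbf{Step 1: forward linearization.}
As $E^y\mathsf g(\mathcal S_t-x)=\sum_{s\ge t}p_s(x-y)\le C/(1+t)$, Lemma~\ref{lem:kh} with $\alpha=C\log n$ and a union bound over $|x|\le n$ show that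
\[
\sup_{|x|\le n}\sum_{t\le n}\mathsf g(x-\mathcal S_t)\le(\log n)^3
\]
fails with probability at most $Cn^4e^{-c(\log n)^2}$, so it holds off a negligible event. Let $V_j=\sum_{i<j}\mathsf g_1\nu_i$ and $Z_j=\frac{(\log n)^2}n\langle\nu_j,V_j\rangle$. Since $V_j\le\sum_i\mathsf ge_i=\sum_ih_i\le\sum_{t\le n}\mathsf g(\cdot-\mathcal S_t)$, we get with \eqref{capmax}, off a negligible event and for all $j$,
\[
Z_j\le\frac{(\log n)^2}n\cdot\frac{Cm}{\log n}\cdot(\log n)^3\le\frac{C(\log n)^4}N\le\frac1{\log n}.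
\]
$Z_j$ is $\mathcal F_{jm}$-measurable and $V_j$ is $\mathcal F_{(j-1)m}$-measurable. By Lemma~\ref{lem:lin} with $\zeta=1/\log n$ and $s=\varepsilon b$ (failure probability $e^{-\varepsilon b\log n}$, negligible) and Lemma~\ref{lem:dens}(i), off a negligible event,
\begin{equation}\label{fwd}
\tfrac12\mathcal E^{(1)}=\frac n{(\log n)^2}\sum_jZ_j\le\varepsilon a_n+\frac C{\log n}\sum_{i<j}\sum_x\nu_i(x)(\mathsf g_1*q)(x-X_{j-1}).
\end{equation}

\medskip\noindent\textbf{Step 2: backward linearization.}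
Let $\tilde Z_i=\frac{\log n}n\sum_x\nu_i(x)\sum_{j>i}(\mathsf g_1*q)(x-X_{j-1})$, with sums over $j\le N$; it is $\mathcal H_{i-1}$-measurable. By \eqref{ker1} and \eqref{ker2}, $\sup_{x,y}E^y\sum_{j=0}^N(\mathsf g*q)(X_j-x)\le C\log n$. So by Lemma~\ref{lem:kh}, as in Step 1, $\sup_{|x|\le n}\sum_{j\le N}(\mathsf g*q)(x-X_j)\le(\log n)^3$ off a negligible event. Hence $\tilde Z_i\le\frac{\log n}n\cdot\frac{Cm}{\log n}(\log n)^3\le1/\log n$ for all $i$, off a negligible event. By Lemma~\ref{lem:dens}(ii),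
\[
\mathbb E[\tilde Z_i|\mathcal H_i]\le\frac Cn\sum_{j>i}K_1(X_i-X_{j-1}),\qquad K_1=q*\mathsf g_1*q .
\]
Apply Lemma~\ref{lem:lin} with $i$ decreasing from $N$ to $1$, that is, to the filtration $\mathcal G_k=\mathcal H_{N-k}$ and the variables $Z_k=\tilde Z_{N-k+1}$, again with $\zeta=1/\log n$ and $s=\varepsilon b$. With \eqref{fwd} this gives, off a negligible event,
\begin{equation}\label{Ydef}
\mathcal E^{(1)}\le C\varepsilon a_n+\frac C{(\log n)^2}Y,\qquad Y=\sum_{1\le i\le j\le N-1}K_1(X_i-X_j).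
\end{equation}
So it remains to show that, for suitable $\delta$, $Y\le C\varepsilon nb$ off an event of probability at most $\frac12e^{-Mb}$ for large $n$. By Lemma~\ref{lem:ker} and $\sum_{|x|\le\delta\rho}\mathsf g(x)\le C\delta^2\rho^2$,
\begin{equation}\label{K1}
K_1\le Cm\,U,\qquad\sum_zK_1(z)\le Cm^2\delta^2\rho^2 .
\end{equation}
We split $Y$ according to the distance in time. Let $\eta\in(0,1)$, $B=\lceil\eta N/b\rceil$ and $T_l=\{i\ge0:(l-1)B\le i<lB\}$, $l\ge1$. Since $N/b\to\infty$, we have $B\to\infty$ and $B\le2\eta N/b$; at most $2b/\eta$ of the sets $T_l$ meet $[0,N-1]$, and only these $l$ are considered. A window $T_l$ covers a walk time of about $\eta\rho^2$, the time needed to move a distance $\eta^{1/2}\rho$. Let $Y_a$ be the part of $Y$ with $i\in T_l$ and $j\in T_l\cup T_{l+1}$ for some $l$, and $Y_b=Y-Y_a$.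

\medskip\noindent\textbf{Step 3: pairs close in time.}
By \eqref{ker2} and \eqref{K1}, a pair at lag $k$ contributes on average at most $Cm/(1+k)$. So $\mathbb EY_a$ is at most of order $n\log\log n=o(nb)$, and we need this at the exponential level. Let
\[
U_l=\sum_{i\in T_l}\ \sum_{j\ge i,\ j\in T_l\cup T_{l+1}}U(X_i-X_j),\qquad\text{so}\qquad Y_a\le Cm\sum_lU_l .
\]
By \eqref{ker2}, $\sup_{x,y}E^y\sum_{j\le2B}U(X_j-x)\le C\log\log n$. By Lemma~\ref{lem:kh} and the Markov property at time $im$, the inner sum for each $i\in T_l$, multiplied by $\theta_n=c/\log\log n$, has conditional exponential moment at most $2$ given $\mathcal F_{im}$. Jensen's inequality for the average over the $B$ indices $i\in T_l$ gives $\mathbb E[e^{\theta_nU_l/B}|\mathcal F_{(l-1)Bm}]\le2$. As $U_l$ is $\mathcal F_{(l+1)Bm}$-measurable, this can be iterated over even $l$ and over odd $l$ separately: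
\[
\mathbb P(Y_a\ge\varepsilon nb)\le2\exp\Big(-c\,\theta_n\frac{\varepsilon nb}{mB}+\frac{2b}\eta\log2\Big)\le2\exp\Big(-\frac{c\,\varepsilon b^2}{\eta\log\log n}+\frac{2b}\eta\Big),
\]
since $n/(mB)\ge N/B\ge b/(2\eta)$. This is negligible for every fixed $\eta$, because $b/\log\log n\to\infty$.

\medskip\noindent\textbf{Step 4: a supremum bound.}
For pairs far in time we need to know that no point sees too much of the skeleton.

\begin{lemma}\label{lem:sup}
With $\theta_0=\frac1{576}$ and $s\ge3$,
\[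
\mathbb P\Big(\sup_{x\in\mathbb Z^4}\sum_{i=0}^NU(X_i-x)\ge s\Big)\le CN^5e^{-\theta_0s/3}+Ce^{-cN}.
\]
\end{lemma}

\begin{proof}
The idea is to find a function $\phi$ such that $\phi(X_k-x)$ multiplied by $\exp(\theta_0\sum_{i<k}U(X_i-x))$ is a supermartingale. Let $\phi(y)=(m+|y|^2)^{-1/2}$. In $\mathbb R^4$,
\[
\Delta\phi=-4(m+|y|^2)^{-3/2}+3|y|^2(m+|y|^2)^{-5/2}\le-(m+|y|^2)^{-3/2},\qquad|D^4\phi|\le C(m+|y|^2)^{-5/2}.
\]
By Taylor's formula (odd orders cancel), for $m$ large, $E^y\phi(\mathcal S_1)\le\phi(y)-\frac1{16}(m+|y|^2)^{-3/2}$. Iterate this $m$ times. For $t\le m$, Chebyshev's inequality and $E^y|\mathcal S_t-y|^2=t$ give $P^y(|\mathcal S_t-y|\le2\sqrt m)\ge\frac34$, and on this event $m+|\mathcal S_t|^2\le9m+2|y|^2\le9(m+|y|^2)$. Hence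
\[
E^y\phi(\mathcal S_m)\le\phi(y)-\frac1{16}\cdot\frac34\cdot\frac1{27}\,m\,(m+|y|^2)^{-3/2}=\phi(y)\big(1-\theta_0U(y)\big)\le\phi(y)e^{-\theta_0U(y)} .
\]
The same holds for the translates of $\phi$ and $U$ by any $x\in\mathbb R^4$. So $\mathbb E\big[e^{\theta_0\sum_{i<N}U(X_i-x)}\phi(X_N-x)\big]\le\phi(-x)\le m^{-1/2}$ for each $x$. If $|X_N-x|\le3N\sqrt m$, then $\phi(X_N-x)\ge m^{-1/2}/(4N)$. Since $U\le1$,
\[
\mathbb E\big[e^{\theta_0\sum_{i\le N}U(X_i-x)};|X_N-x|\le3N\sqrt m\big]\le4e^{\theta_0}N .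
\]
Now $\mathbb P(\max_{t\le n}|\mathcal S_t|>N\sqrt m)\le Ce^{-cN}$. Off this event, $|x|>2N\sqrt m$ forces $\sum_{i\le N}U(X_i-x)\le\frac{N+1}{1+N^2}\le2<s$, while $|x|\le2N\sqrt m$ forces $|X_N-x|\le3N\sqrt m$. If $|x-x'|\le\sqrt m$, then $m+|y-x'|^2\le3m+2|y-x|^2$, so $U(y-x)\le3U(y-x')$. Cover the ball $\{|x|\le2N\sqrt m\}$ by $CN^4$ balls of radius $\sqrt m$ with centers $x'$ in it, and apply the exponential Chebyshev inequality with threshold $s/3$ at each center.
\end{proof}

\medskip\noindent\textbf{Step 5: pairs far in time.}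
The pairs in $Y_b$ have $j\in T_l$ and $i<(l-2)B$ for some $l\ge3$. So $Y_b\le n\sum_lY^{(l)}$ with
\[
Y^{(l)}=\frac1n\sum_{j\in T_l,\,j\le N-1}\hat V_l(X_j),\qquad\hat V_l(x)=\sum_{0\le i<(l-2)B}K_1(X_i-x).
\]
The gap of at least $B$ blocks between $i$ and $j$ smooths the law of $X_j$, so the conditional mean of $Y^{(l)}$ can be bounded by the total mass of $\hat V_l$, which is small with $\delta$. Lemma~\ref{lem:lin} then reduces $\sum_lY^{(l)}$ to these means, and Lemma~\ref{lem:sup} supplies the bound on its terms.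

Since $\log N=o(b)$ and $N/b\to\infty$, Lemma~\ref{lem:sup} provides $\Theta=\Theta(M)$ such that $\sup_x\sum_{i\le N}U(X_i-x)\le\Theta b$ off an event of probability at most $e^{-2Mb}$. On its complement, by \eqref{K1}, $Y^{(l)}\le\frac Bn\cdot Cm\Theta b\le C_4\eta\Theta$ for all $l$, with $C_4$ universal.

Let $\mathcal G_l=\mathcal F_{(l-2)Bm}$, $l\ge2$. Then $\hat V_l$ is $\mathcal G_l$-measurable and $Y^{(l)}$ is $\mathcal G_{l+2}$-measurable. Lemma~\ref{lem:lin} with $\zeta=C_4\eta\Theta$ and $s=\varepsilon b$, applied to even $l$ and to odd $l$ separately, gives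
\[
\sum_lY^{(l)}\le2\sum_l\mathbb E[Y^{(l)}|\mathcal G_l]+2\varepsilon b
\]
off an event of probability at most $e^{-2Mb}+2e^{-\varepsilon b/(C_4\eta\Theta)}$. For $j\in T_l$ the time from $(l-2)Bm$ to $jm$ is at least $Bm$. By $p_t\le Ct^{-2}$ and \eqref{K1}, $\mathbb E[\hat V_l(X_j)|\mathcal G_l]\le C(Bm)^{-2}\sum_x\hat V_l(x)\le CNB^{-2}\delta^2\rho^2$. Therefore
\[
\mathbb E[Y^{(l)}|\mathcal G_l]\le\frac{CN\delta^2\rho^2}{nB}=\frac{CN\delta^2}{bB}\le\frac{C\delta^2}\eta,\qquad\sum_l\mathbb E[Y^{(l)}|\mathcal G_l]\le\frac{C\delta^2b}{\eta^2}.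
\]
Given $\varepsilon$ and $M$, choose $\Theta(M)$, then $\eta$ with $\varepsilon/(C_4\eta\Theta)\ge2M$, then $\delta$ with $C\delta^2/\eta^2\le\varepsilon$. Then $Y_b\le C\varepsilon nb$ off an event of probability at most $3e^{-2Mb}$. With Step 3 and \eqref{Ydef} this proves Proposition~\ref{prop:near}. \qed

\subsection{Far pairs and the occupation measure}

Let $L_n=\frac1n\sum_{t\le n}\delta_{\mathcal S_t/\rho}$, $k_\delta(z)=\min(|z|^{-2},\delta^{-2})$, and $\langle\mu,k\mu\rangle=\iint k(x-y)\mu(dx)\mu(dy)$.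

\begin{lemma}\label{lem:far}
For $\delta>0$ and $\varepsilon\in(0,1)$, off a negligible event, $\mathcal E^{(2)}\le(1+C\varepsilon)\frac{\pi^2}{32}a_n\langle L_n,k_\delta L_n\rangle$.
\end{lemma}

\begin{proof}
Off a negligible event \eqref{capmax} holds and $\mathrm{diam}\,A_i\le\varepsilon\delta\rho$ for all $i$; the latter fails with probability at most $CNe^{-c\varepsilon^2\delta^2\rho^2/m}$, and $\rho^2/m\ge N/b$. Let $x\in A_i$, $y\in A_j$, $|x-y|>\delta\rho$, $s\in I_i$ and $t\in I_j$. Then $|\mathcal S_s-\mathcal S_t|\le|x-y|+2\varepsilon\delta\rho\le(1+2\varepsilon)|x-y|$. Together with $|x-y|^{-2}\le(\delta\rho)^{-2}$ and $\mathsf g(z)\sim\frac2{\pi^2}|z|^{-2}$ this gives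
\[
\mathsf g_2(x-y)\le(1+C\varepsilon)\frac2{\pi^2}\rho^{-2}k_\delta\Big(\frac{\mathcal S_s-\mathcal S_t}\rho\Big),
\]
which is trivial when $|x-y|\le\delta\rho$. Average over $s\in I_i$ and $t\in I_j$ and use $\nu_i(A_i)\le\mathrm{Cap}(A_i)\le(1+2\varepsilon)c_*m/\log n$. This gives
\[
\mathcal E^{(2)}\le(1+C\varepsilon)\Big(\frac{c_*}{\log n}\Big)^2\frac2{\pi^2}\cdot\frac bn\cdot n^2\langle L_n,k_\delta L_n\rangle ,
\]
and $c_*^2\frac2{\pi^2}=\frac{\pi^2}{32}$.
\end{proof}

\begin{lemma}\label{lem:ldpU}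
For $\lambda'>0$ and $\delta>0$: $\ \limsup\frac1b\log\mathbb P\big(\frac{\pi^2}{32}\langle L_n,k_\delta L_n\rangle\ge\lambda'\big)\le-I_4(\lambda')$.
\end{lemma}

\begin{proof}
The space $\mathbb R^4$ is not compact, so we first fold onto a large torus, prove a large deviation upper bound there, and unfold in the variational problem.

\emph{Folding.} For $\Delta>\delta$ let $k^\Delta=(k_\delta-\Delta^{-2})^+$, which is continuous and supported in $|z|\le\Delta$. Then $\langle L_n,k_\delta L_n\rangle\le\langle L_n,k^\Delta L_n\rangle+\Delta^{-2}$. For $R>4\Delta$ let $\mathbb T_R=\mathbb R^4/R\mathbb Z^4$, let $\bar k$ be the periodization of $k^\Delta$ and $\bar L_n$ the projection of $L_n$. Then $\langle L_n,k^\Delta L_n\rangle\le\langle\bar L_n,\bar k\bar L_n\rangle$. On $\mathbb T_R$, $\|\cdot\|$ is the norm of $L^2(\mathbb T_R)$.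

\emph{Exponential moments.} For $f\in C(\mathbb T_R)$ let
\[
\Lambda(f)=\sup\Big\{\int f\psi^2-\tfrac18\|\nabla\psi\|^2:\ \psi\in H^1(\mathbb T_R),\ \|\psi\|=1\Big\}.
\]
We show $\limsup\frac1b\log\mathbb Ee^{b\int fd\bar L_n}\le\Lambda(f)$. Regard $f$ as an $R$-periodic function on $\mathbb R^4$. Fix $\tau>1$ and let $w=\lceil\tau\rho^2\rceil$. As $b/n=\rho^{-2}$, extending the sum to $\lceil n/w\rceil w$ steps and using the Markov property,
\[
\mathbb Ee^{b\int fd\bar L_n}=\mathbb E\exp\Big(\rho^{-2}\sum_{t\le n}f(\mathcal S_t/\rho)\Big)\le C_{f,\tau}\,\Xi_n^{\lceil n/w\rceil},\qquad\Xi_n=\sup_xE^x\exp\Big(\rho^{-2}\sum_{t=1}^wf(\mathcal S_t/\rho)\Big).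
\]
Let $W$ be Brownian motion with generator $\frac18\Delta$ on $\mathbb T_R$ and $\Xi=\sup_xE_x\exp\int_0^\tau f(W_s)ds$. Then $\limsup\Xi_n\le\Xi$: choose starting points $x_n$ that nearly attain the supremum, pass to a subsequence along which $x_n/\rho$ converges modulo $R$, and use the invariance principle; the functional is bounded and continuous. Let $(T_t)$ be the Feynman--Kac semigroup $T_tv(x)=E_x[e^{\int_0^tf(W_s)ds}v(W_t)]$, with generator $\frac18\Delta+f$. It is self-adjoint with $\|T_t\|_{2\to2}=e^{t\Lambda(f)}$, and $\|T_1\|_{2\to\infty}<\infty$ because its kernel is bounded. Hence $\Xi=\sup T_1T_{\tau-1}1\le C_{R,f}e^{\tau\Lambda(f)}$. Since $\lceil n/w\rceil\sim b/\tau$, let $n\to\infty$ and then $\tau\to\infty$.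

\emph{Closed sets.} On the space of finite signed measures on $\mathbb T_R$ with the weak-$*$ topology, whose dual is $C(\mathbb T_R)$, let $I_R(\psi^2dx)=\frac18\|\nabla\psi\|^2$ for $\psi\in H^1(\mathbb T_R)$, $\psi\ge0$, $\|\psi\|=1$, and $I_R=\infty$ otherwise. Then $\Lambda$ is the convex conjugate of $I_R$, since replacing $\psi$ by $|\psi|$ changes nothing. $I_R$ is convex: the function $\psi=\sqrt{\theta\psi_1^2+(1-\theta)\psi_2^2}$ is the Euclidean length of an $H^1$ vector function, hence in $H^1$, we have $\psi\nabla\psi=\theta\psi_1\nabla\psi_1+(1-\theta)\psi_2\nabla\psi_2$, and Cauchy--Schwarz gives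
\begin{equation}\label{convex}
|\nabla\psi|^2\le\theta|\nabla\psi_1|^2+(1-\theta)|\nabla\psi_2|^2
\end{equation}
almost everywhere (where $\psi=0$, $\nabla\psi=0$ almost everywhere). The level sets of $I_R$ are weak-$*$ compact: they lie in the compact metrizable set of probability measures, and by Rellich's theorem a sequence $(\psi_j)$ bounded in $H^1$ has a subsequence with $\psi_j\to\psi$ in $L^2$, so that $\psi_j^2\to\psi^2$ in $L^1$ and $\|\nabla\psi\|\le\liminf\|\nabla\psi_j\|$. So $I_R$ is lower semicontinuous, and by the Fenchel--Moreau theorem $I_R$ is the conjugate of $\Lambda$. Let $\mathcal C$ be a closed set of probability measures and $a<\inf_{\mathcal C}I_R$. Each $\mu\in\mathcal C$ has an $f$ with $\int fd\mu-\Lambda(f)>a$. On the open set of $\mu'$ where this persists, the exponential Chebyshev inequality gives probability at most $e^{-b(a+\Lambda(f))}\mathbb Ee^{b\int fd\bar L_n}$. Finitely many such sets cover the compact set $\mathcal C$. Hence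
\[
\limsup\tfrac1b\log\mathbb P(\bar L_n\in\mathcal C)\le-\inf_{\mathcal C}I_R .
\]

\emph{Unfolding.} Apply this to $\mathcal C=\{\mu:\langle\mu,\bar k\mu\rangle\ge\lambda''\}$ with $\lambda''=\frac{32}{\pi^2}\lambda'-\Delta^{-2}$, where $\Delta$ is so large that $\lambda''>0$. The set is closed since $\bar k$ is continuous, and it contains $\bar L_n$ on the event in the lemma. Let $\psi^2dx\in\mathcal C$ with $\psi\in H^1(\mathbb T_R)$, $\psi\ge0$, and let $R$ be so large that $\varpi:=\sqrt R>2\Delta$. Averaging over translations, there is $a\in\mathbb T_R$ such that the slabs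
\[
\Sigma_a=\{x:x_k-a_k\in[0,\varpi]\bmod R\text{ for some }k\}
\]
satisfy $\int_{\Sigma_a}\psi^2\le4\varpi/R$. Let $\zeta:\mathbb T_R\to[0,1]$ be Lipschitz with $\zeta=1$ off $\Sigma_a$, $\zeta=0$ on the hyperplanes $x_k=a_k+\varpi/2$, and $|\nabla\zeta|\le C/\varpi$. Cut the torus along these hyperplanes. Then $\varphi=\zeta\psi$ vanishes on the boundary of a cube of side $R$, so, extended by zero, it is an element of $H^1(\mathbb R^4)$ with $\|\varphi\|\le1$, and for $\eta'>0$
\[
\|\nabla\varphi\|^2\le(1+\eta')\|\nabla\psi\|^2+C_{\eta'}\varpi^{-2}\frac{4\varpi}R .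
\]
Off $\Sigma_a$ each coordinate in the cube lies in an interval of length $R-\varpi$. So two points off $\Sigma_a$ at torus distance at most $\Delta<\varpi$ have the same distance after unfolding, and $\langle\varphi^2,k^\Delta\varphi^2\rangle\ge\lambda''-8\|\bar k\|_\infty\varpi/R$. Since $k^\Delta(z)\le|z|^{-2}=2\pi^2G(z)$,
\[
\lambda''-o_R(1)\le2\pi^2T(\varphi)\le2\pi^2\kappa^4\|\varphi\|^2\|\nabla\varphi\|^2\le2\pi^2\kappa^4\big((1+\eta')\|\nabla\psi\|^2+o_R(1)\big),
\]
with $o_R(1)\to0$ as $R\to\infty$, uniformly in $\psi$ for fixed $\delta,\Delta,\eta'$. Letting $R\to\infty$ and $\eta'\to0$ gives $\liminf_{R\to\infty}\inf_{\mathcal C}I_R\ge\frac{\lambda''}{16\pi^2\kappa^4}$. As $\Delta\to\infty$ this tends to $\frac{2\lambda'}{\pi^4\kappa^4}=I_4(\lambda')$.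
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:U}]
Let $\varepsilon\in(0,\lambda/3)$ be small, let $M>0$, and take $\delta$ from Proposition~\ref{prop:near}. Since $4rN=o(a_n)$, \eqref{DE} shows that $D\ge(\lambda-\varepsilon)a_n$ implies $\mathcal E\ge(\lambda-2\varepsilon)a_n$, hence $\mathcal E^{(1)}\ge\varepsilon a_n$ or $\mathcal E^{(2)}\ge(\lambda-3\varepsilon)a_n$. By \eqref{red}, Proposition~\ref{prop:near} and Lemmas~\ref{lem:far} and \ref{lem:ldpU}, the limsup in question is at most $\max\big(-M,-I_4(\frac{\lambda-3\varepsilon}{1+C\varepsilon})\big)$. Let $\varepsilon\to0$ and $M\to\infty$.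
\end{proof}

\section{The lower bound}\label{sec:lower}

In this section we assume in addition that $b=o(\log n)$.

\subsection{From the defect to the occupation measure}

Fix $\delta>0$ and $\varepsilon\in(0,\varepsilon_0)$, where $\varepsilon_0\le\frac14$ is a universal constant so small that the factors $1-C\varepsilon$ below are positive. Let $\chi:[0,\infty)\to[0,1]$ be continuous and nondecreasing with $\chi=0$ on $[0,2\delta]$ and $\chi=1$ on $[3\delta,\infty)$. Let
\[
\underline k(z)=|z|^{-2}\chi(|z|),\qquad\underline k(0)=0,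
\]
a bounded, uniformly continuous function, with modulus of continuity $\omega$.

\begin{lemma}\label{lem:Dlow}
Off a negligible event,
\[
D\ge\frac{1-C\varepsilon}{1+\beta}\cdot\frac{\pi^2}{32}\,a_n\Big[\langle L_n,\underline kL_n\rangle-\omega(2\varepsilon\delta)-3\varepsilon\|\underline k\|_\infty\Big],\qquad\beta=C_\delta\frac b{\log n}\to0 .
\]
\end{lemma}

\begin{proof}
We apply Proposition~\ref{prop:det}(ii), with an $F_0$ that keeps only well-behaved and well-separated blocks. Call $j$ \emph{good} if $\mathrm{Cap}(A_j)\ge(1-\varepsilon)c_*\frac m{\log m}$ and $|\mathcal S_s-X_j|\le\varepsilon\delta\rho$ for all $s\in I_j$. Blocks are bad independently, with a common probability $p_n\to0$ by Lemma~\ref{lem:conc}(b) and $\rho^2/m\to\infty$. So $\mathbb P(\#\{\text{bad }j\}\ge\varepsilon N)\le2^Np_n^{\varepsilon N}$, which is negligible since $N/b\to\infty$. We work off this event and on the event \eqref{capmax}. Let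
\[
F_0(x)=\sum_{j\text{ good},\ |x-X_j|\ge\delta\rho}h_j(x),\qquad x\in A .
\]
If $j$ occurs in this sum then $x\notin A_j$, because the points of a good $A_j$ are within $\varepsilon\delta\rho<\delta\rho$ of $X_j$. Since $x\in A_i$ for some $i$, which does not occur in the sum, and $h_i(x)=1$, we get $F_0\le\sum_jh_j-1$ on $A$.

For $j$ as in the sum and $y\in A_j$, $(1-\varepsilon)\delta\rho\le|x-y|\le(1+\varepsilon)|x-X_j|$. As $h_j=\mathsf ge_j$ and $\rho\to\infty$, for $n$ large
\[
h_j(x)\ge(1-C\varepsilon)\frac{c_*m}{\log n}\cdot\frac2{\pi^2}|x-X_j|^{-2},\qquad F_0(x)\le N\cdot\frac{Cm}{\log n}(\delta\rho)^{-2}\le C_\delta\frac b{\log n}=\beta .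
\]
This is where $b=o(\log n)$ enters, as announced in Section~\ref{ss:heur}: it makes $\beta\to0$.

If $i,j$ are good, $|X_i-X_j|\ge2\delta\rho$ and $x\in A_i$, then $\delta\rho\le|x-X_j|\le(1+\varepsilon)|X_i-X_j|$. As $\underline k$ vanishes on $|z|\le2\delta$ and $\underline k(z)\le|z|^{-2}$,
\[
\langle\sigma,F_0\rangle\ge(1-C\varepsilon)\Big(\frac{c_*m}{\log n}\Big)^2\frac2{\pi^2}\rho^{-2}\sum_{i,j\text{ good}}\underline k\Big(\frac{X_i-X_j}\rho\Big).
\]
For good $i,j$ and $s\in I_i$, $t\in I_j$, replacing $(X_i,X_j)$ by $(\mathcal S_s,\mathcal S_t)$ changes $\underline k$ by at most $\omega(2\varepsilon\delta)$. Among all pairs $(s,t)\in[1,n]^2$, those with $s$ or $t$ in a bad block are a fraction of at most $2\varepsilon$, and those involving one of the fewer than $N$ leftover times a fraction of at most $\varepsilon$. So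
\[
m^2\sum_{i,j\text{ good}}\underline k\Big(\frac{X_i-X_j}\rho\Big)\ge n^2\big[\langle L_n,\underline kL_n\rangle-\omega(2\varepsilon\delta)-3\varepsilon\|\underline k\|_\infty\big].
\]
Since $(\frac{c_*}{\log n})^2\frac2{\pi^2}\cdot\frac bn\,n^2=\frac{\pi^2}{32}a_n$, Proposition~\ref{prop:det}(ii) gives the claim.
\end{proof}

By \eqref{red} and Lemma~\ref{lem:Dlow}, for any $\lambda_1>\lambda$ and $\delta>0$, choosing $\varepsilon$ small depending on $\delta,\lambda,\lambda_1$,
\begin{equation}\label{lowred}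
\mathbb P\big(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\lambda a_n\big)\ge\mathbb P\big(\tfrac{\pi^2}{32}\langle L_n,\underline kL_n\rangle>\lambda_1\big)-\text{negl.}
\end{equation}

\subsection{Forcing the occupation measure}

\begin{lemma}\label{lem:ldpL}
Let $\varphi>0$ be smooth on $\mathbb R^4$, with $\|\varphi\|=1$, equal to a constant multiple of $e^{-\sqrt{1+|x|^2}}$ outside a compact set, and with $\frac{\pi^2}{32}\langle\varphi^2,\underline k\varphi^2\rangle>\lambda_1$. Then
\[
\liminf\frac1b\log\mathbb P\big(\tfrac{\pi^2}{32}\langle L_n,\underline kL_n\rangle>\lambda_1\big)\ge-\tfrac18\|\nabla\varphi\|^2 .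
\]
\end{lemma}

\begin{proof}
We bound from below the probability that Brownian motion has an occupation measure close to $\varphi^2dx$ over a long time $\tau$ and returns to the unit ball, by a change of measure. Then we concatenate $b/\tau$ such pieces for the walk.

As $\underline k$ is bounded and continuous, $\mu\mapsto\langle\mu,\underline k\mu\rangle$ is weakly continuous on probability measures. Hence there are $f_1,\dots,f_p\in C_b(\mathbb R^4)$ and $\eta>0$ such that the convex set
\[
\mathcal U_\eta=\Big\{\mu:\Big|\int f_id\mu-\int f_i\varphi^2\Big|<\eta\ \text{ for }1\le i\le p\Big\}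
\]
of probability measures lies in $\{\frac{\pi^2}{32}\langle\mu,\underline k\mu\rangle>\lambda_1\}$. Let $W$ be Brownian motion on $\mathbb R^4$ with generator $\frac18\Delta$, $L^W_\tau=\frac1\tau\int_0^\tau\delta_{W_s}ds$, and
\[
a(\tau)=\inf_{|x|\le1}P_x\big(L^W_\tau\in\mathcal U_{\eta/2},\ |W_\tau|<1\big).
\]

\emph{From Brownian motion to the walk.} Suppose $a(\tau)>0$ and let $w=\lceil\tau\rho^2\rceil$. The rescaled paths $s\mapsto\mathcal S_{\lceil sw/\tau\rceil}/\rho$ on $[0,\tau]$ converge in law to $W$ when the starting points converge, and their occupation measure on $[0,\tau]$ is the normalized occupation measure of $\mathcal S_t/\rho$, $1\le t\le w$. The event defining $a(\tau)$ is open under uniform convergence to continuous paths. So by the portmanteau theorem, applied along convergent sequences of starting points in the closed unit ball, for $n$ large and uniformly in starting points $|x|\le\rho$, with probability at least $a(\tau)/2$ this occupation measure is in $\mathcal U_{\eta/2}$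 and $|\mathcal S_w|<\rho$. Concatenate $\lfloor n/w\rfloor\le b/\tau$ such windows. By convexity, and since the remaining time is at most $w=o(n)$, we get $L_n\in\mathcal U_\eta$. So $\liminf\frac1b\log\mathbb P(L_n\in\mathcal U_\eta)\ge\frac1\tau\log\frac{a(\tau)}2$.

\emph{Brownian motion with drift.} We make $\varphi^2$ the invariant density by a change of measure. The function $v=\frac{\Delta\varphi}{8\varphi}$ is bounded. By It\^o's formula $M_t=\frac{\varphi(W_t)}{\varphi(W_0)}e^{-\int_0^tv(W_s)ds}$ is a local martingale under $P_x$. It is bounded on bounded time intervals, hence a martingale. Let $dQ_x=M_t\,dP_x$ on the $\sigma$-field of $(W_s)_{s\le t}$. Under $Q_x$, $W$ is a Markov process with transition densities $\varphi(x)^{-1}K_t(x,y)\varphi(y)$, where $K_t$ is the symmetric, strictly positive Feynman--Kac kernel of $\frac18\Delta-v$. So it is reversible with respect to the probability measure $\varphi^2dx$, and ergodic because the densities are strictly positive. Write $Q_t$ for its semigroup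 and $Q_{\varphi^2}=\int\varphi^2(x)Q_x\,dx$. By Birkhoff's theorem, $Q_{\varphi^2}$-almost surely as $t\to\infty$, $\int f_idL^W_t\to\int f_i\varphi^2$ for each $i$, and
\[
\frac1t\int_0^tv(W_s)ds\to\int\varphi^2v=\frac18\int\varphi\Delta\varphi=-\frac18\|\nabla\varphi\|^2 .
\]
Let $\mathsf B$ be the open unit ball. By reversibility and Cauchy--Schwarz, $Q_{\varphi^2}(W_0\in\mathsf B,W_t\in\mathsf B)=\|Q_{t/2}1_{\mathsf B}\|^2_{L^2(\varphi^2)}\ge(\int_{\mathsf B}\varphi^2)^2>0$. For $\varepsilon>0$ let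
\[
E_t=\Big\{L^W_t\in\mathcal U_{\eta/4},\ \tfrac1t\int_0^tv(W_s)ds\ge-\tfrac18\|\nabla\varphi\|^2-\varepsilon,\ W_t\in\mathsf B\Big\}.
\]
Then $\int_{\mathsf B}\varphi^2(y)Q_y(E_t)\,dy\ge\frac12(\int_{\mathsf B}\varphi^2)^2$ for $t$ large. For $y\in\mathsf B$, under $Q_y$ and on $E_t$, we have $M_t^{-1}=\frac{\varphi(y)}{\varphi(W_t)}e^{\int_0^tv(W_s)ds}\ge c_\varphi e^{-t(\|\nabla\varphi\|^2/8+\varepsilon)}$. As $P_y(E_t)=E^{Q_y}[M_t^{-1};E_t]$, it follows that $\int_{\mathsf B}P_y(E_t)\,dy\ge c'_\varphi e^{-t(\|\nabla\varphi\|^2/8+\varepsilon)}$.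

\emph{Uniformity in the starting point.} The transition density of $W$ at time $1$ under $P_x$ is bounded below on $\overline{\mathsf B}\times\overline{\mathsf B}$. Apply the Markov property at time $1$ on $\{W_1\in\mathsf B\}$, followed by the event $E_{\tau-1}$. The first unit of time changes the integrals $\int f_idL^W$ by $O(1/\tau)$. So for $\tau$ large $a(\tau)\ge c\int_{\mathsf B}P_y(E_{\tau-1})\,dy>0$, and $\liminf_{\tau\to\infty}\frac1\tau\log a(\tau)\ge-\frac18\|\nabla\varphi\|^2-\varepsilon$. Combine this with the first part, and let $\tau\to\infty$ and $\varepsilon\to0$.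
\end{proof}

\subsection{Optimization}

\begin{proof}[Proof of Proposition~\ref{prop:L}]
By symmetry of $G$, $T(g)-T(h)=\langle g^2-h^2,G*(g^2+h^2)\rangle$, where $\langle\cdot,\cdot\rangle$ is the integral over $\mathbb R^4$. So Hardy's inequality \eqref{hardy} gives
\begin{equation}\label{Tcont}
|T(g)-T(h)|\le C\big(\|\nabla g\|^2+\|\nabla h\|^2\big)\|g-h\|\,\|g+h\| ,
\end{equation}
and $T$ is continuous on $H^1(\mathbb R^4)$. Let $\lambda_2>\lambda_1>\lambda$ and $\epsilon\in(0,\kappa^4)$. By the definition of $\kappa$ and density there is $g\in C_c^\infty(\mathbb R^4)$ with $\|g\|=1$ and $T(g)\ge(\kappa^4-\epsilon)\|\nabla g\|^2$. The scaling $g\mapsto s^2g(s\,\cdot)$ preserves $\|g\|$ and multiplies $T(g)$ and $\|\nabla g\|^2$ by $s^2$, so we may assume $\frac{\pi^4}{16}T(g)=\lambda_2$. Then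
\[
\tfrac18\|\nabla g\|^2\le\frac{2\lambda_2}{\pi^4(\kappa^4-\epsilon)}.
\]
Let $\xi(x)=e^{-\sqrt{1+|x|^2}}$ and, for $\epsilon'>0$, $\varphi=\sqrt{g^2+\epsilon'^2\xi^2}\,/\,\|\sqrt{g^2+\epsilon'^2\xi^2}\|$. This function is positive, smooth, and equal to a multiple of $\xi$ outside the support of $g$. We have $\|\sqrt{g^2+\epsilon'^2\xi^2}-|g|\|\le\epsilon'\|\xi\|$ and, by the Cauchy--Schwarz argument for \eqref{convex}, $\|\nabla\sqrt{g^2+\epsilon'^2\xi^2}\|^2\le\|\nabla g\|^2+\epsilon'^2\|\nabla\xi\|^2$. So as $\epsilon'\to0$, $T(\varphi)\to T(|g|)=T(g)$ by \eqref{Tcont}, and $\limsup\|\nabla\varphi\|\le\|\nabla g\|$. By dominated convergence, as $\delta\to0$,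
\[
\tfrac{\pi^2}{32}\langle\varphi^2,\underline k\varphi^2\rangle\to\tfrac{\pi^2}{32}\cdot2\pi^2T(\varphi)=\tfrac{\pi^4}{16}T(\varphi).
\]
As $\frac{\pi^4}{16}T(g)=\lambda_2>\lambda_1$, for $\epsilon'$ small, and then $\delta$ small, Lemma~\ref{lem:ldpL} applies. In \eqref{lowred} the negligible term is smaller than $e^{-Mb}$ for every $M$. Hence the liminf in Proposition~\ref{prop:L} is at least $-\frac18\|\nabla\varphi\|^2$. Letting $\epsilon'\to0$, then $\epsilon\to0$ and $\lambda_2,\lambda_1\downarrow\lambda$, it is at least $-\frac2{\pi^4}\kappa^{-4}\lambda=-I_4(\lambda)$.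
\end{proof}

Propositions~\ref{prop:U} and \ref{prop:L}, with the reduction in Section~\ref{ss:plan}, prove Theorem~\ref{thm:main}.

\section{Exact range, uniformity, and the critical scale}\label{sec:comp}

\begin{proof}[Proof of Theorem~\ref{thm:comp}]
(a) Sufficiency is Theorem~\ref{thm:main}. Conversely, if $b_n\ne o(\log n)$, then $b_n\ge a\log n$ along a subsequence for some $a>0$. Let $\lambda>\pi^2/(8a)$. By Lemma~\ref{lem:mean}, along this subsequence $u(n)-\lambda a_n\le(\frac{\pi^2}8+o(1)-\lambda a)\frac n{\log n}<0$ eventually. Since capacity is nonnegative, the probability in \eqref{star} is then $0$ and its logarithm is $-\infty$, whereas $-I_4(\lambda)$ is finite. So \eqref{star} fails for this $\lambda$.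

(b) If uniformity failed, there would be $\varepsilon>0$ and, for infinitely many $n$, some $x_n$ in the stated range for which the ratio of $\log\mathbb P(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-x_n)$ to $-I_4(1)x_n(\log n)^2/n$ differs from $1$ by more than $\varepsilon$ (or is infinite). Put $b_n=x_n(\log n)^2/n$ for these $n$, so $\alpha_n\le b_n\le\epsilon_n\log n$ and $a_n=x_n$, and put $b_n=\sqrt{\log n}$ for the other $n$. Then $b_n\to\infty$ and $b_n=o(\log n)$, and Theorem~\ref{thm:main} with $\lambda=1$ gives a contradiction.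

(c) The first bound is Proposition~\ref{prop:U} with $b_n=\log n$ and $\lambda=\theta$. The last statement follows as in (a), since $u(n)-\theta n/\log n<0$ for large $n$ if $\theta>\pi^2/8$. If the second bound failed, there would be $\varepsilon>0$, $\theta_k\downarrow0$ and $n_k\uparrow\infty$ with $\theta_k\log n_k\ge k$ and $\log p_{n_k}(\theta_k)<-(1+\varepsilon)I_4(\theta_k)\log n_k$. Put $b_{n_k}=\theta_k\log n_k$, and $b_n=\sqrt{\log n}$ for the other $n$. Then $b_n\to\infty$, $b_n=o(\log n)$ and $a_{n_k}=\theta_kn_k/\log n_k$. By linearity of $I_4$, $\log p_{n_k}(\theta_k)<-(1+\varepsilon)I_4(1)b_{n_k}$, which contradicts Theorem~\ref{thm:main} with $\lambda=1$.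
\end{proof}

\begin{remark}
Three conditions on $b_n$ play separate roles. The condition $b_n=O(\log n)$ makes errors $e^{-c(\log n)^2}$ negligible. The condition $b_n\gg\log\log n$ is used for the splitting of the mean (Lemma~\ref{lem:red}), for pairs close in time (Step 3), and, through $\log N=o(b)$, in Step 5 of the proof of Proposition~\ref{prop:near}; below it the theorem of~\cite{AO} takes over. The condition $b_n=o(\log n)$ is used only through $\beta\to0$ in Lemma~\ref{lem:Dlow}, so the upper bound survives at the critical scale.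
\end{remark}

\begin{thebibliography}{9}

\bibitem{AO}
Arka Adhikari and Izumi Okada,
\emph{Moderate Deviations for the Capacity of the Random Walk range in dimension four},
arXiv:2310.07685 (2023).

\bibitem{ASS}
Asselah, Schapira, Sousi,
Ann.\ Probab.\ (2019).

\end{thebibliography}

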